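\title{The largest invariant area of a binary form:\\ a proof of Bean's conjecture}

\begin{abstract}
Let $F$ be a binary form of degree $n\ge3$ with complex coefficients and discriminant $D_F\ne0$, and let $A_F$ be the area of the plane region $|F(x,y)|\le1$. The quantity $Q(F)=|D_F|^{1/(n(n-1))}A_F$ is invariant under real linear substitutions and under scaling of $F$. We prove Bean's conjecture: the maximum $M_n$ of $Q$ is attained exactly at the forms that are equivalent to a form vanishing on $n$ equally spaced lines through the origin, and $M_n\to2\pi$. For forms with real roots the area satisfies Euler--Poisson--Darboux equations in the roots. These make the Hessian of $\log Q$ explicit at every critical point, where it is minus a sum of squares, and a gradient flow argument then leaves room for only one critical point. Non-real roots are excluded by a maximum principle. We also show that every local maximum of $Q$ is global, that $M_n$ is strictly decreasing, and that the uniqueness persists when the sectors between the root lines are given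 arbitrary nonnegative weights.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The invariant area}

Let $n\ge3$ and let $F(x,y)=\prod_{i=1}^n(\alpha_ix-\beta_iy)$ be a binary form of degree $n$ with complex coefficients. Its discriminant is
\[
D_F=\prod_{i<j}(\alpha_i\beta_j-\alpha_j\beta_i)^2 ,
\]
and we assume throughout that $D_F\neq0$, that is, no two linear factors are proportional. Let $A_F$ be the area of the region $\{(x,y)\in\mathbb R^2:|F(x,y)|\le1\}$. In the direction $\theta$ the region extends to distance $|F(\cos\theta,\sin\theta)|^{-1/n}$ from the origin, so polar coordinates and the substitution $x=\cot\theta$ give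
\begin{equation}\label{eq:area}
A_F=\int_0^\pi\frac{d\theta}{|F(\cos\theta,\sin\theta)|^{2/n}}=\int_{-\infty}^{\infty}\frac{dx}{|F(x,1)|^{2/n}} .
\end{equation}
The region is unbounded along every real line on which $F$ vanishes. Its area is nevertheless finite: the zeros of $\theta\mapsto F(\cos\theta,\sin\theta)$ are simple because $D_F\ne0$, and $2/n<1$. For $n=2$ the form $xy$ has infinite area, which is why $n\ge3$ is assumed.

For $M=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\operatorname{GL}_2(\mathbb R)$ put $F_M(x,y)=F(ax+by,cx+dy)$. We call $F$ and $G$ \emph{similar}, and write $F\sim G$, if $G=\gamma F_M$ for some $M\in\operatorname{GL}_2(\mathbb R)$ and some complex $\gamma\ne0$. Passing from $F$ to $F_M$ divides the area by $|\det M|$ and multiplies each $\alpha_i\beta_j-\alpha_j\beta_i$ by $\det M$, hence $D_F$ by $(\det M)^{n(n-1)}$. Passing from $F$ to $\gamma F$ multiplies $A_F$ by $|\gamma|^{-2/n}$ and $D_F$ by $\gamma^{2(n-1)}$. In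
\[
Q(F)=|D_F|^{1/(n(n-1))}A_F
\]
both changes cancel, so $Q(F)=Q(G)$ whenever $F\sim G$. Thus $Q$ measures the area in the unit set by the discriminant. An upper bound for $Q$ is, for instance, an upper bound for the area of every form with integer coefficients, since then $|D_F|\ge1$.

How large can $Q$ be? The two factors compete: when two real zero lines of $F$ approach each other the area grows and the discriminant shrinks. Zero lines contribute spikes to the region, so one expects the extremal form to have $n$ real zero lines, and the natural guess is the most symmetric arrangement, $n$ equally spaced lines: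
\[
F_n^*(x,y)=\prod_{k=1}^n\Bigl(\sin\Bigl(\frac{k\pi}n\Bigr)x-\cos\Bigl(\frac{k\pi}n\Bigr)y\Bigr).
\]
The value of $Q(F_n^*)$ and its limit are known (Bean and Laugesen); the computation is short. We have $F_n^*(\cos\theta,\sin\theta)=\prod_k\sin(k\pi/n-\theta)$ and
\[
\prod_{k=1}^n\Bigl|2\sin\Bigl(\frac{k\pi}n-\theta\Bigr)\Bigr|=\prod_{k=1}^n\bigl|e^{2i\theta}-e^{2\pi ik/n}\bigr|=|e^{2in\theta}-1|=2|\sin n\theta| .
\]
Hence $A_{F_n^*}=2^{2-2/n}\int_0^\pi(\sin\theta)^{-2/n}d\theta$, and the substitution $t=\sin^2\theta$ on $(0,\pi/2)$ identifies the integral with $B(\frac12-\frac1n,\frac12)$, where $B(x,y)=\int_0^1t^{x-1}(1-t)^{y-1}dt$ is the beta function. Dividing the product formula by its factor $k=n$ and letting $\theta\to0$ gives $\prod_{k=1}^{n-1}\sin(k\pi/n)=n2^{1-n}$, so that $|D_{F_n^*}|=\prod_{i\ne j}|\sin((i-j)\pi/n)|=(n2^{1-n})^n$. Therefore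
\begin{equation}\label{eq:value}
Q(F_n^*)=2^{1-2/n}\,n^{1/(n-1)}B\bigl(\tfrac12-\tfrac1n,\tfrac12\bigr)\longrightarrow2\pi\qquad(n\to\infty),
\end{equation}
because $\int_0^\pi(\sin\theta)^{-2/n}d\theta\to\pi$ by dominated convergence.

\subsection*{Results}

Let $M_n$ be the supremum of $Q(F)$ over all complex forms of degree $n$ with $D_F\ne0$. Bean's conjecture, as stated by Mosunov \cite{Mosunov}, asserts that $M_n$ is attained precisely at the forms similar to $F_n^*$, and that $M_n\to2\pi$. We prove it.

\begin{theorem}[Bean's conjecture]\label{thm:main}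
Let $n\ge3$. For every complex binary form $F$ of degree $n$ with $D_F\neq0$,
\[
Q(F)\le Q(F_n^*)=2^{1-2/n}n^{1/(n-1)}B\bigl(\tfrac12-\tfrac1n,\tfrac12\bigr),
\]
with equality if and only if $F\sim F_n^*$. Hence $M_n=Q(F_n^*)$ and $\lim_{n\to\infty}M_n=2\pi$.
\end{theorem}

Call $F$ \emph{real-rooted} if each of its linear factors is a constant multiple of a real linear form. Such an $F$ is a constant multiple of
\[
F_\varphi(x,y)=\prod_{k=1}^n(x\sin\varphi_k-y\cos\varphi_k)
\]
for angles $\varphi_1,\dots,\varphi_n$ that are distinct modulo $\pi$ and determined up to order and multiples of $\pi$. The function $\varphi\mapsto Q(F_\varphi)$ is smooth (Section~\ref{sec:unique}), and we call $F$ \emph{critical} if $\varphi$ is a critical point of it.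

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] Every local maximum of $Q$ on $\{F:D_F\ne0\}$ is a global one. Among real-rooted forms, the critical ones make up exactly one similarity class, that of $F_n^*$.
\item[(b)] $M_n<M_{n-1}$ for $n\ge4$. Consequently $M_n>2\pi$ for all $n\ge3$.
\end{itemize}
\end{theorem}

For real-rooted forms we prove a weighted statement, which costs no extra work. Let $\mathcal C=\{z\in\mathbb R^n:z_1<\dots<z_n\}$. The \emph{gaps} of $z\in\mathcal C$ are $G_k(z)=(z_k,z_{k+1})$ for $k<n$ and $G_n(z)=(-\infty,z_1)\cup(z_n,\infty)$. For $c=(c_1,\dots,c_n)$ put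
\[
I_c(z)=\sum_{k=1}^nc_k\int_{G_k(z)}\prod_{i=1}^n|x-z_i|^{-2/n}\,dx .
\]
As in \eqref{eq:area}, the $k$th integral is the area of the part of the region $\prod_i|x-z_iy|\le1$ lying in the double sector $x/y\in G_k(z)$. A real M\"obius map $g(\xi)=\frac{a\xi+b}{c\xi+d}$ acts on configurations by $gz=(gz_1,\dots,gz_n)$, and it is orientation-preserving if $ad-bc>0$.

\begin{theorem}\label{thm:weighted}
Let $n\geq 3$ and $c_1,\dots,c_n\ge0$, not all $0$. The function $\prod_{i<j}|z_i-z_j|^{2/(n(n-1))}I_c(z)$ on $\mathcal C$ has, modulo orientation-preserving real M\"obius maps, exactly one critical point, and it is the global maximum.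
\end{theorem}

\subsection*{Plan of the proof}

Symmetry shows that $F_n^*$ is critical, but says nothing about other critical points. The main idea is to determine the nature of \emph{every} critical point without locating it: the area satisfies second order differential equations in the roots, and at a critical point of $\log Q$ the first derivatives of the area are known, so the second derivatives are known too. Section~\ref{sec:quartic} carries this out for real-rooted quartics, where it is a statement about one ordinary differential equation. Sections~\ref{sec:EPD}--\ref{sec:unique} do the same in general, using the bounds of Section~\ref{sec:bounds} to control degenerating configurations. Section~\ref{sec:complex} treats non-real roots, and Section~\ref{sec:final} completes the proofs.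

\section{Roots and M\"obius maps}\label{sec:roots}

The root of the factor $\alpha x-\beta y$ is the point $\beta/\alpha$ of $\mathbb P^1(\mathbb C)=\mathbb C\cup\{\infty\}$; it is \emph{real} if it lies on the circle $\mathbb P^1(\mathbb R)=\mathbb R\cup\{\infty\}$. We use the following facts about real M\"obius maps $g(\xi)=\frac{a\xi+b}{c\xi+d}$, where $a,b,c,d$ are real and $ad-bc\neq0$.
\begin{itemize}
\item[(M1)] $F\sim G$ if and only if some real M\"obius map carries the roots of $F$ onto the roots of $G$. Indeed, the roots of $F_M$ are the preimages of the roots of $F$ under the map $g$ with matrix $M$, and a form with $D_F\neq0$ is determined up to a constant by its set of roots.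
\item[(M2)] A real M\"obius map is a homeomorphism of $\mathbb P^1(\mathbb R)$, and any ordered triple of distinct points of $\mathbb P^1(\mathbb R)$ is carried to any other by exactly one such map.
\item[(M3)] $g'(\xi)=\frac{ad-bc}{(c\xi+d)^2}$ and $g\xi-g\eta=\frac{(ad-bc)(\xi-\eta)}{(c\xi+d)(c\eta+d)}$, so $|g\xi-g\eta|=|g'(\xi)g'(\eta)|^{1/2}|\xi-\eta|$.
\end{itemize}
For distinct $z_1,\dots,z_n\in\mathbb C$ let $f_z=\prod_i(x-z_iy)$. Every $F$ with $D_F\ne0$ is similar to some $f_z$ with the same number of non-real roots: move a real point that is not a root to $\infty$. With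
\[
\lambda=\frac2{n(n-1)},\qquad v(z)=\sum_{i<j}\log|z_i-z_j|
\]
we have
\begin{equation}\label{eq:logQ}
\log Q(f_z)=\lambda v(z)+\log\int_{\mathbb R}\prod_i|x-z_i|^{-2/n}dx .
\end{equation}
The letter $C$ denotes an absolute constant that may change from one occurrence to the next.

\section{Real-rooted cubics and quartics}\label{sec:quartic}

By (M1) and (M2), all real-rooted cubics are similar to $xy(x-y)$, so $Q$ is constant on them. The discriminant is $1$, and the maps $x\mapsto 1/x$ and $x\mapsto1-x$ show that each of the intervals $(-\infty,0)$, $(0,1)$, $(1,\infty)$ contributes $B(\frac13,\frac13)$ to $\int|x(x-1)|^{-2/3}dx$. Thus $Q(F_3^*)=3B(\frac13,\frac13)$, and for $n=3$ only non-real roots need an argument.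

The first case with a modulus is $n=4$. For real $t\ne0,1$ let
\[
q(t)=Q\bigl(xy(x-y)(x-ty)\bigr)=|t(1-t)|^{1/6}A(t),\qquad A(t)=\int_{\mathbb R}W\,dx,\quad W=|x(x-1)(x-t)|^{-1/2}.
\]
Given four real roots $z_1<z_2<z_3<z_4$, send $z_1,z_3,z_4$ to $0,1,\infty$; then $z_2$ lands in $(0,1)$. So it suffices to study $q$ on $(0,1)$. The substitution $x\mapsto1-x$ gives $q(t)=q(1-t)$. We first settle the competition between area and discriminant when two roots collide. The estimate is used again in Section~\ref{sec:unique}.

\begin{lemma}\label{lem:collision}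
$q(t)\le C|t|^{1/6}\bigl(1+\log\frac1{|t|}\bigr)$ for $0<|t|\le\frac14$. In particular $q(t)\to0$ as $t\to0$.
\end{lemma}

\begin{proof}
On $|x|\le2|t|$ we have $|x-1|\ge\frac12$, and the substitution $x=ty$ bounds this part of $A(t)$ by $\sqrt2\int_{|y|\le2}|y(y-1)|^{-1/2}dy=C$. On $|x|\ge2|t|$ we have $|x-t|\ge|x|/2$, so this part is at most $\sqrt2\int_{|x|\ge2|t|}|x|^{-1}|x-1|^{-1/2}dx\le C(1+\log\frac1{|t|})$. Finally $|1-t|^{1/6}\le C$.
\end{proof}

Now let $0<t<1$ and $\tau=t(1-t)$, so that $\tau'=1-2t$, $\tau'^2=1-4\tau$ and $\tau''=-2$. We claim that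
\begin{equation}\label{eq:ODE}
\tau A''+\tau'A'-\tfrac14A=0 .
\end{equation}
One cannot simply differentiate under the integral sign, since $\partial_tW=W/(2(x-t))$ is not integrable at $x=t$. For quartics there is a way around this: opposite gaps have equal integrals. The substitution $x=t/y$ turns $W\,dx$ on $(1,\infty)$ into $|y(y-1)(y-t)|^{-1/2}dy$ on $(0,t)$; the same identity for $1-t$, combined with $x\mapsto1-x$, equates the integrals over $(-\infty,0)$ and $(t,1)$. Hence $A(t)=2\int_{\mathbb R\setminus[0,1]}W\,dx$, and here $|x-t|$ is bounded below, so $A$ is smooth and may be differentiated under the integral sign. Put $y=x-t$. From $\partial_tW=\frac W{2y}$ and $\partial_t^2W=\frac{3W}{4y^2}$ we get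
\[
\tau\,\partial_t^2W+\tau'\partial_tW-\tfrac14W=\frac{W}{4y^2}\bigl(3\tau+2\tau'y-y^2\bigr).
\]
On the other hand $\partial_xW=-\frac W2\bigl(\frac1x+\frac1{x-1}+\frac1y\bigr)$, $x(x-1)=y^2-\tau'y-\tau$ and $2x-1=2y-\tau'$, so
\[
\partial_x\frac{x(x-1)W}{y}=\frac W{y^2}\Bigl(\tfrac12(2x-1)y-\tfrac32x(x-1)\Bigr)=\frac W{2y^2}\bigl(3\tau+2\tau'y-y^2\bigr).
\]
Since $x(x-1)W/y$ tends to $0$ at $0$, $1$ and $\pm\infty$, integration over $\mathbb R\setminus[0,1]$ gives \eqref{eq:ODE}.

Let $u=\log A$, so that $\log q=\frac16\log\tau+u$ and, by \eqref{eq:ODE}, $u''=\frac1{4\tau}-\frac{\tau'}\tau u'-u'^2$. At a critical point of $\log q$ we have $u'=-\frac{\tau'}{6\tau}$, and therefore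
\[
(\log q)''=\Bigl(-\frac1{3\tau}-\frac{\tau'^2}{6\tau^2}\Bigr)+\Bigl(\frac1{4\tau}+\frac{\tau'^2}{6\tau^2}-\frac{\tau'^2}{36\tau^2}\Bigr)=-\frac{3\tau+\tau'^2}{36\tau^2}=-\frac{1-\tau}{36\tau^2}<0 .
\]
The integral $A$ has disappeared. Every critical point of $q$ in $(0,1)$ is a strict local maximum, so there is at most one: between two of them $q$ would have an interior minimum, a critical point with $(\log q)''\ge0$. By symmetry $t=\frac12$ is critical, and since $q\to0$ at both ends it is the global maximum. The roots $0,\frac12,1,\infty$ are the images of the roots $-1,0,1,\infty$ of $F_4^*$ under $\xi\mapsto(\xi+1)/2$. This proves Theorem~\ref{thm:main} for real-rooted quartics.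

The general proof has the same four ingredients: differential equations for the area, the sign of the second derivative at critical points, decay when roots collide, and symmetry. Each needs a new argument for $n>4$, except the last.

\section{Two upper bounds}\label{sec:bounds}

H\"older's inequality compares a form with its subforms of lower degree. We use it in this form: if $f_1,\dots,f_N\ge0$ have finite positive integrals, then $\int\prod_lf_l^{1/N}\le\prod_l(\int f_l)^{1/N}$, with equality only if the $f_l$ are pairwise proportional almost everywhere. (Normalize $\int f_l=1$ and integrate the inequality $\prod_lf_l^{1/N}\le\frac1N\sum_lf_l$ between the means.)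

\begin{lemma}\label{lem:holder}
Let $3\le m\le n$ and $N=\binom nm$. For $S\subset\{1,\dots,n\}$ with $|S|=m$ let $F_S$ be the product of the linear factors of $F$ with index in $S$. Then $Q(F)\le\prod_SQ(F_S)^{1/N}$, with equality only if the functions $|F_S(x,1)|$ are pairwise proportional.
\end{lemma}

\begin{proof}
Each index lies in $\binom{n-1}{m-1}=mN/n$ sets $S$, so $|F|^{-2/n}=\prod_S(|F_S|^{-2/m})^{1/N}$, and H\"older's inequality in \eqref{eq:area} gives $A_F\le\prod_SA_{F_S}^{1/N}$. Each pair of indices lies in $\binom{n-2}{m-2}=\frac{m(m-1)}{n(n-1)}N$ sets $S$, so $|D_F|^{1/(n(n-1))}=\prod_S|D_{F_S}|^{1/(m(m-1)N)}$. Multiply.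
\end{proof}

\begin{lemma}\label{lem:bounded}
$Q$ is bounded, uniformly in $n$, on complex forms with $D_F\ne0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:holder} with $m=3$ we may take $n=3$ and $F=f_z$. Let $d_{ij}=|z_i-z_j|$, labeled so that $d=d_{12}$ is the smallest, and let $E=\max(d_{13},d_{23})$. Since $d_{13}\le d+d_{23}\le2d_{23}$ and $d_{23}\le d+d_{13}\le2d_{13}$, both $d_{13}$ and $d_{23}$ are at least $E/2$. As $|D_F|^{1/6}=(d\,d_{13}d_{23})^{1/3}\le d^{1/3}E^{2/3}$, it suffices to show $A_F\le Cd^{-1/3}E^{-2/3}$.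

Put $r_i=|x-z_i|$ for real $x$, and split $\mathbb R$ according to which $r_i$ is smallest. If $r_i\le r_j$, then $d_{ij}\le2r_j$, so $r_j\ge\max(d_{ij}/2,r_i)$. Where $r_1$ is smallest,
\[
(r_1r_2r_3)^{-2/3}\le(E/4)^{-2/3}\,r_1^{-2/3}\max(d/2,r_1)^{-2/3}.
\]
The right side is a decreasing function of $r_1$, and $r_1\ge|x-\operatorname{Re}z_1|$, so this part of the integral is at most $CE^{-2/3}\int_{\mathbb R}|t|^{-2/3}\max(d/2,|t|)^{-2/3}dt=CE^{-2/3}d^{-1/3}$ by scaling. The part where $r_2$ is smallest is the same with the indices $1,2$ exchanged. Where $r_3$ is smallest, $r_1,r_2\ge\max(E/4,r_3)$, and this part is at most $\int_{\mathbb R}|t|^{-2/3}\max(E/4,|t|)^{-4/3}dt=CE^{-1}\le CE^{-2/3}d^{-1/3}$, since $d\le E$.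
\end{proof}

\section{Differential equations for the gap integrals}\label{sec:EPD}

Fix $c_1,\dots,c_n\ge0$, not all $0$. Then $I_c>0$ on $\mathcal C$, and we put
\[
J_c=\lambda v+\log I_c .
\]
This is the logarithm of the function in Theorem~\ref{thm:weighted}, and for $\mathbf 1=(1,\dots,1)$ it is $J_{\mathbf 1}(z)=\log Q(f_z)$ by \eqref{eq:logQ}. We write $\partial_i=\partial/\partial z_i$.

The analog of \eqref{eq:ODE} is visible on the integrand $W=\prod_i|x-z_i|^{-2/n}$. Away from the roots $\partial_iW=\frac2n\frac W{x-z_i}$, and for $i\ne j$ partial fractions give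
\[
\partial_i\partial_jW=\frac4{n^2}\,\frac W{(x-z_i)(x-z_j)}=\frac2n\,\frac{\partial_iW-\partial_jW}{z_i-z_j}.
\]
These are Euler--Poisson--Darboux equations. As in the quartic case, $\partial_iW$ is not integrable at $x=z_i$, and now no symmetry lets us avoid the singularity. We therefore prove smoothness by a change of variables that freezes the singularities, and prove the equations by moving all derivatives onto a test function.

\begin{lemma}\label{lem:EPD}
$I_c\in C^\infty(\mathcal C)$, and for $i\ne j$
\begin{equation}\label{eq:EPD}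
\partial_i\partial_jI_c=\frac2n\cdot\frac{\partial_iI_c-\partial_jI_c}{z_i-z_j}.
\end{equation}
\end{lemma}

\begin{proof}
\emph{Smoothness.} Fix $z^0\in\mathcal C$ and $\delta>0$ with $z^0_{i+1}-z^0_i>4\delta$ for all $i<n$. Choose smooth $\chi_i:\mathbb R\to[0,1]$ equal to $1$ on $|y-z_i^0|\le\delta$ and supported in $|y-z_i^0|\le2\delta$; the supports are disjoint. For $z$ near $z^0$ the map $\Phi_z(y)=y+\sum_j(z_j-z_j^0)\chi_j(y)$ is an increasing diffeomorphism of $\mathbb R$ with $\Phi_z(z_i^0)=z_i$, so it maps $G_k(z^0)$ onto $G_k(z)$. Write $\Phi_z(y)-z_i=(y-z_i^0)\rho_i(y,z)$, where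
\[
\rho_i(y,z)=1+(z_i-z_i^0)\frac{\chi_i(y)-1}{y-z_i^0}+\sum_{j\ne i}(z_j-z_j^0)\frac{\chi_j(y)}{y-z_i^0}.
\]
The coefficients of the $z_j-z^0_j$ vanish for $|y-z_i^0|\le\delta$, hence are bounded by $1/\delta$ for all $y$. So for $z$ near $z^0$ we have $\frac12\le\rho_i\le\frac32$, and every $z$-derivative of $H(y,z)=\Phi_z'(y)\prod_i\rho_i^{-2/n}$ is bounded uniformly in $y$. Since
\[
\int_{G_k(z)}\prod_i|x-z_i|^{-2/n}dx=\int_{G_k(z^0)}H(y,z)\prod_i|y-z_i^0|^{-2/n}dy
\]
and the last product is integrable and independent of $z$, we may differentiate under the integral sign any number of times.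

\emph{The equation.} To absorb the moving endpoints into the integrand, let $\omega_+(t)=t^{-2/n}$ for $t>0$, $\omega_+(t)=0$ for $t\le0$, and $\omega_-(t)=\omega_+(-t)$. For $x\in\mathbb R$, $z\in\mathbb R^n$ and $0\le k\le n$ put
\[
W_x^{(k)}(z)=\prod_{i\le k}\omega_+(x-z_i)\prod_{i>k}\omega_-(x-z_i),\qquad W_x=\sum_{k=1}^{n-1}c_kW_x^{(k)}+c_n\bigl(W_x^{(0)}+W_x^{(n)}\bigr).
\]
For $z\in\mathcal C$, $W^{(k)}_x(z)$ equals $\prod_i|x-z_i|^{-2/n}$ if $z_k<x<z_{k+1}$ (with $z_0=-\infty$, $z_{n+1}=\infty$) and $0$ otherwise, so $I_c(z)=\int_{\mathbb R}W_x(z)\,dx$. For fixed $x$, each $W^{(k)}_x$ is a product of locally integrable functions of the separate variables $z_i$, because $2/n<1$.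

For $\phi\in C_c^\infty(\mathbb R)$, integration by parts gives
\[
\int_\epsilon^\infty t^{-2/n}(t\phi)'\,dt=-\epsilon^{1-2/n}\phi(\epsilon)+\frac2n\int_\epsilon^\infty t^{-2/n}\phi\,dt .
\]
The boundary term tends to $0$, again because $2/n<1$, so $\int\omega_+(t\phi)'\,dt=\frac2n\int\omega_+\phi\,dt$, and the same holds for $\omega_-$ by the reflection $t\mapsto-t$. Applying this in the variable $t=x-z_i$ with the other variables fixed, we get for all $\phi\in C_c^\infty(\mathbb R^n)$
\[
\int W_x\,\partial_i\bigl[(x-z_i)\phi\bigr]dz=-\frac2n\int W_x\,\phi\,dz .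
\]
Let $\psi\in C_c^\infty(\mathcal C)$ and $i\neq j$. Take $\phi=\partial_j\psi$; since $x-z_i$ does not depend on $z_j$, the left side is $\int W_x\,\partial_i\partial_j[(x-z_i)\psi]\,dz$. Subtracting this identity from the one with $i$ and $j$ exchanged gives
\[
\int W_x\,\partial_i\partial_j\bigl[(z_i-z_j)\psi\bigr]dz=-\frac2n\int W_x\,(\partial_i\psi-\partial_j\psi)\,dz .
\]
The test functions no longer depend on $x$. Integrate over $x$; Fubini's theorem applies because $W_x\ge0$ and $I_c$ is bounded on the support of $\psi$. This replaces $W_x$ by $I_c$ on both sides. As $I_c$ is smooth, we may integrate by parts and obtain $\int[(z_i-z_j)\partial_i\partial_jI_c-\frac2n(\partial_iI_c-\partial_jI_c)]\psi\,dz=0$ for all $\psi$, which is \eqref{eq:EPD}.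
\end{proof}

Equation \eqref{eq:EPD} controls only the mixed derivatives. The diagonal ones will come from invariance.

\begin{lemma}\label{lem:invariance}
If $g$ is a real M\"obius map and $z,gz\in\mathcal C$, then $J_c(gz)=J_c(z)$. Consequently, for all $z\in\mathcal C$,
\begin{equation}\label{eq:inf}
\sum_i\varepsilon_i\,\partial_iJ_c(z)=0\qquad\text{for }\varepsilon\in\mathcal M_z:=\operatorname{span}\{(1)_i,(z_i)_i,(z_i^2)_i\}.
\end{equation}
\end{lemma}

\begin{proof}
Up to the point $\infty$, the gap $G_k(z)$ is the open arc of $\mathbb P^1(\mathbb R)$ between $z_k$ and $z_{k+1}$ (indices modulo $n$) that contains no other $z_i$; since $n\ge3$, this determines the arc. The homeomorphism $g$ maps it onto the corresponding arc for $gz$. Substituting $x'=gx$ and using (M3),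
\[
\int_{G_k(gz)}\prod_i|x'-gz_i|^{-2/n}dx'=\prod_i|g'(z_i)|^{-1/n}\int_{G_k(z)}\prod_i|x-z_i|^{-2/n}dx ,
\]
the factor $|g'(x)|^{-1}$ from the product canceling the Jacobian. Again by (M3), $e^{\lambda v}$ is multiplied by $\prod_i|g'(z_i)|^{\lambda(n-1)/2}=\prod_i|g'(z_i)|^{1/n}$. So $J_c(gz)=J_c(z)$. For \eqref{eq:inf}, apply this to $g_t(\xi)=\xi+t$, $e^t\xi$, $\xi/(1-t\xi)$ for small $t$ and differentiate at $t=0$.
\end{proof}

\section{The Hessian at a critical point}\label{sec:hessian}

By Lemma~\ref{lem:invariance}, $J_c$ is constant along the three-dimensional M\"obius orbits, whose tangent spaces are the $\mathcal M_z$. The best one can hope for is a Hessian that is negative in all other directions.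

\begin{proposition}\label{prop:hessian}
At every critical point $z\in\mathcal C$ of $J_c$, the Hessian of $J_c$ is negative semidefinite, and $\sum_{i,j}\partial_i\partial_jJ_c(z)\,\varepsilon_i\varepsilon_j=0$ if and only if $\varepsilon\in\mathcal M_z$.
\end{proposition}

\begin{proof}
Write $J=J_c$, $u=\log I_c$, $z_{ij}=z_i-z_j$, $\varepsilon_{ij}=\varepsilon_i-\varepsilon_j$, and denote derivatives of $J,u,v$ by subscripts. Thus $v_i=\sum_{j\ne i}1/z_{ij}$ and $v_{ij}=1/z_{ij}^2$ for $i\ne j$.

\emph{Step 1: eliminating the integral.} By \eqref{eq:EPD}, $u_{ij}=\frac2n\frac{u_i-u_j}{z_{ij}}-u_iu_j$ for $i\ne j$. At a critical point $u_i=-\lambda v_i$, so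
\[
J_{ij}=\lambda\Bigl[\frac1{z_{ij}^2}-\frac2n\,\frac{v_i-v_j}{z_{ij}}-\lambda v_iv_j\Bigr]\qquad(i\neq j).
\]
By \eqref{eq:inf}, $\sum_jJ_j=0$ on all of $\mathcal C$; differentiating, $\sum_jJ_{ij}=0$ for each $i$. For any symmetric matrix $(m_{ij})$ with zero row sums,
\begin{equation}\label{eq:rowsum}
\sum_{i<j}m_{ij}\varepsilon_{ij}^2=\frac12\sum_{i,j}m_{ij}(\varepsilon_i^2+\varepsilon_j^2-2\varepsilon_i\varepsilon_j)=-\sum_{i,j}m_{ij}\varepsilon_i\varepsilon_j .
\end{equation}
Hence $\sum_{i,j}J_{ij}\varepsilon_i\varepsilon_j=-\lambda K$, where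
\[
K=\sum_{i<j}\varepsilon_{ij}^2\Bigl[\frac1{z_{ij}^2}-\frac2n\,\frac{v_i-v_j}{z_{ij}}-\lambda v_iv_j\Bigr]
\]
is an explicit quadratic form in $\varepsilon$. We must show $K\ge0$ with equality exactly on $\mathcal M_z$.

\emph{Step 2: divided differences.} The first term suggests the variables
\[
a_{ij}=a_{ji}=\frac{\varepsilon_{ij}}{z_{ij}},\qquad\sigma_i=\sum_{j\ne i}a_{ij},\qquad T=\sum_{i<j}a_{ij}=\frac12\sum_i\sigma_i ,
\]
and it turns out that $K$ has constant coefficients in them. Since $\sum_iv_i=0$, \eqref{eq:rowsum} applies to $m_{ij}=v_iv_j$ and gives $\sum_{i<j}v_iv_j\varepsilon_{ij}^2=-(\sum_iv_i\varepsilon_i)^2=-T^2$, because $\sum_iv_i\varepsilon_i=\sum_{i<j}(\varepsilon_i-\varepsilon_j)/z_{ij}$. Next,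
\[
v_i-v_j=\frac2{z_{ij}}+\sum_{k\ne i,j}\Bigl(\frac1{z_{ik}}-\frac1{z_{jk}}\Bigr)=\frac2{z_{ij}}-z_{ij}\sum_{k\ne i,j}\frac1{z_{ik}z_{jk}} .
\]
Therefore
\[
K=\Bigl(1-\frac4n\Bigr)\sum_{i<j}a_{ij}^2+\frac2n\sum_{i<j}\sum_{k\ne i,j}\frac{\varepsilon_{ij}^2}{z_{ik}z_{jk}}+\lambda T^2 .
\]
Group the double sum by triples $\{i,j,k\}$. Let $p=z_{ij}$, $q=z_{jk}$, $a=a_{ij}$, $b=a_{jk}$, $e=a_{ik}$; then $z_{ik}=p+q$ and $\varepsilon_{ik}=(p+q)e=pa+qb$. The three terms belonging to the triple add up to
\[
\frac{p^2a^2}{(p+q)q}-\frac{(pa+qb)^2}{pq}+\frac{q^2b^2}{p(p+q)}=\frac{p^3a^2+q^3b^2-(p+q)(pa+qb)^2}{pq(p+q)}=-\frac{pa^2+qb^2}{p+q}-2ab .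
\]
From $(pa+qb)(a+b)=pa^2+qb^2+(p+q)ab$ we get $\frac{pa^2+qb^2}{p+q}=e(a+b)-ab$, so the triple contributes $-(ab+be+ea)$. Think of the $a_{ij}$ as weights on the edges of the complete graph on $n$ vertices. Two adjacent edges lie in exactly one triangle, so the double sum equals $-P$, where $P$ is the sum of the products of weights over all pairs of adjacent edges. Expanding the squares gives $\sum_i\sigma_i^2=2\sum_{i<j}a_{ij}^2+2P$, and hence
\begin{equation}\label{eq:K}
K=\Bigl(1-\frac2n\Bigr)\sum_{i<j}a_{ij}^2-\frac1n\sum_i\sigma_i^2+\frac2{n(n-1)}T^2 .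
\end{equation}

\emph{Step 3: a sum of squares.} If $\varepsilon_i=\gamma+2\alpha z_i+\beta z_i^2$, then $a_{ij}=(\alpha+\beta z_i)+(\alpha+\beta z_j)$. So $\mathcal M_z$ is mapped into the subspace $Y$ of edge weights of the form $y_i+y_j$, and this suggests comparing $K$ with the squared Euclidean distance from $(a_{ij})$ to $Y$. An edge weight $(b_{ij})$ is orthogonal to $Y$ if all sums $\sum_{j\ne i}b_{ij}$ vanish, because $\sum_{i<j}b_{ij}(y_i+y_j)=\sum_iy_i\sum_{j\ne i}b_{ij}$. Let
\[
y_i=\frac1{n-2}\Bigl(\sigma_i-\frac T{n-1}\Bigr),\qquad b_{ij}=a_{ij}-y_i-y_j .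
\]
Then $\sum_iy_i=\frac1{n-2}\bigl(2T-\frac{nT}{n-1}\bigr)=\frac T{n-1}$, so $\sum_{j\ne i}b_{ij}=\sigma_i-(n-2)y_i-\frac T{n-1}=0$. Thus $(b_{ij})$ is the component of $(a_{ij})$ orthogonal to $Y$, and
\[
\sum_{i<j}b_{ij}^2=\sum_{i<j}a_{ij}b_{ij}=\sum_{i<j}a_{ij}^2-\sum_i\sigma_iy_i=\sum_{i<j}a_{ij}^2-\frac{\sum_i\sigma_i^2}{n-2}+\frac{2T^2}{(n-1)(n-2)} .
\]
Comparing with \eqref{eq:K},
\begin{equation}\label{eq:SOS}
K=\Bigl(1-\frac2n\Bigr)\sum_{i<j}b_{ij}^2\ \ge0,
\end{equation}
with equality if and only if $(a_{ij})\in Y$.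

\emph{Step 4: the kernel.} We saw that $\varepsilon\in\mathcal M_z$ implies $(a_{ij})\in Y$. Conversely, let $\varepsilon_i-\varepsilon_j=(z_i-z_j)(y_i+y_j)$ for all $i\ne j$. Add these identities for the pairs $(i,j)$, $(j,k)$, $(k,i)$. The left sides and the terms $z_iy_i$, $z_jy_j$, $z_ky_k$ cancel, leaving
\[
(z_iy_j-z_jy_i)+(z_jy_k-z_ky_j)+(z_ky_i-z_iy_k)=0 .
\]
The left side is the determinant with rows $(1,z_i,y_i)$, $(1,z_j,y_j)$, $(1,z_k,y_k)$, so the points $(z_i,y_i)$, $(z_j,y_j)$, $(z_k,y_k)$ are collinear. This holds for all triples and the $z_i$ are distinct, so $y_i=\alpha+\beta z_i$ for all $i$. Then $\varepsilon_i-\varepsilon_j=2\alpha(z_i-z_j)+\beta(z_i^2-z_j^2)$, which means that $\varepsilon_i-2\alpha z_i-\beta z_i^2$ does not depend on $i$. So $\varepsilon\in\mathcal M_z$.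
\end{proof}

\begin{remark}
The exponent of the discriminant enters through the coefficient $\lambda=\frac2{n(n-1)}$ of $T^2$ in \eqref{eq:K}, which is exactly the one that completes the square. The weights $c_k$ do not enter at all; their sign is needed only to make $I_c$ positive and to bound it by a multiple of $I_{\mathbf 1}$ below. Some condition on the signs is necessary: for $n=4$ opposite gaps have equal integrals (Section~\ref{sec:quartic}), so $I_c\equiv0$ for $c=(1,0,-1,0)$.
\end{remark}

\section{Uniqueness of the critical point}\label{sec:unique}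

Proposition~\ref{prop:hessian} gives information only at critical points, so we cannot appeal to concavity. In one variable a minimum between two maxima gave uniqueness. In several variables we use the gradient flow instead.

\begin{lemma}\label{lem:flow}
Let $\Omega\subset\mathbb R^d$ be nonempty, open and connected, and let $f\in C^\infty(\Omega)$. Suppose that $\{f\ge\kappa\}$ is compact for every $\kappa\in\mathbb R$ and that the Hessian of $f$ is negative definite at every critical point. Then $f$ has exactly one critical point, and it is the only point where $f$ attains its maximum.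
\end{lemma}

\begin{proof}
For $x\in\Omega$ let $\gamma_x$ solve $\dot\gamma=\nabla f(\gamma)$, $\gamma(0)=x$. Since $\frac d{dt}f(\gamma_x)=|\nabla f(\gamma_x)|^2\ge0$, the trajectory stays in the compact set $\{f\ge f(x)\}$, so it exists for all $t\ge0$. For a critical point $p$ let $B_p=\{x:\gamma_x(t)\to p\}$. The sets $B_p$ are pairwise disjoint, and $p\in B_p$.

They are open. By Taylor's formula and negative definiteness there are $\eta>0$ and an open ball $U_p\subset\Omega$ centered at $p$ on which $\langle\nabla f(x),x-p\rangle\le-\eta|x-p|^2$. In $U_p$ we have $\frac d{dt}|\gamma-p|^2\le-2\eta|\gamma-p|^2$, so a trajectory that enters $U_p$ stays there and converges to $p$. Thus $B_p=\bigcup_{t\ge0}\{x:\gamma_x(t)\in U_p\}$, which is open by continuous dependence on initial data.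

They cover $\Omega$. Since $f$ is bounded on $\{f\ge f(x)\}$, the integral $\int_0^\infty|\nabla f(\gamma_x)|^2dt$ is finite, so $\nabla f(\gamma_x(t_k))\to0$ along some sequence $t_k$. A subsequence of $\gamma_x(t_k)$ converges to a point $p\in\Omega$, which is critical, and $\gamma_x(t_k)\in U_p$ for some $k$. So $x\in B_p$.

As $\Omega$ is connected, there is exactly one set $B_p$. Finally $f$ attains its maximum on a nonempty compact set $\{f\ge\kappa\}$, hence on $\Omega$, and every maximum point is critical.
\end{proof}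

To apply the lemma we remove the M\"obius directions by fixing three roots. Let
\[
X=\{z\in\mathcal C:z_1=0,\ z_2=1,\ z_n=2\},
\]
a single point for $n=3$ and, for $n\ge4$, a bounded open convex subset of an affine space of dimension $n-3$. For $z\in\mathcal C$ let $g_z$ be the real M\"obius map sending $z_1,z_2,z_n$ to $0,1,2$. It maps $[z_2,z_n]$, the arc between $z_2$ and $z_n$ avoiding $z_1$, homeomorphically onto the arc between $1$ and $2$ avoiding $0$, which is $[1,2]$. So $g_z$ is increasing on $[z_2,z_n]$. Hence $g_zz\in X$, and $g_z$ is orientation-preserving by (M3).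

\begin{lemma}\label{lem:compact}
Let $n\ge4$. For every $\kappa\in\mathbb R$ the set $\{z\in X:J_c(z)\ge\kappa\}$ is compact.
\end{lemma}

\begin{proof}
The set is bounded and closed in $X$, and $J_c\le J_{\mathbf 1}+\log\max_kc_k$. So it suffices to show that $Q(f_{z})\to0$ along any sequence $z=z^{(k)}\in X$ that converges in $\mathbb R^n$ to a point outside $X$. For such a sequence there is an index $2\le i\le n-1$ such that $z_i$ and $z_{i+1}$ have a common limit $p\in[1,2]$. We pass to a quartic subform containing the two colliding roots and two roots that stay away from them. One is $z_1=0$. The other is $r=z_2=1$ if $p\ne1$ and $r=z_n=2$ if $p=1$; as $r\ne p$ is constant along the sequence, it is not one of the colliding roots. The real M\"obius map $\xi\mapsto\frac{r(\xi-z_i)}{z_i(\xi-r)}$ sends $z_i,r,0$ to $0,\infty,1$ and $z_{i+1}$ to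
\[
t_k=\frac{r\,(z_{i+1}-z_i)}{z_i\,(z_{i+1}-r)}\longrightarrow0 .
\]
By (M1) and Lemma~\ref{lem:collision}, this subform has $Q=q(t_k)\to0$. The other quartic subforms have bounded $Q$ by Lemma~\ref{lem:bounded}, so Lemma~\ref{lem:holder} with $m=4$ gives $Q(f_z)\to0$.
\end{proof}

Cubic subforms would not do here, since $Q$ is constant on real-rooted cubics.

\begin{proof}[Proof of Theorem~\ref{thm:weighted}]
Let $z\in X$. The tangent space of $X$ is $L=\{\varepsilon:\varepsilon_1=\varepsilon_2=\varepsilon_n=0\}$, and $L\cap\mathcal M_z=0$ because a polynomial of degree at most $2$ vanishing at three points is zero. Since $\dim L=n-3$ and $\dim\mathcal M_z=3$, we have $\mathbb R^n=L\oplus\mathcal M_z$. By \eqref{eq:inf}, a critical point of $J_c|_X$ is therefore a critical point of $J_c$ on $\mathcal C$. As $X$ is affine, the Hessian of $J_c|_X$ is the restriction to $L$ of the Hessian of $J_c$, and at a critical point it is negative definite by Proposition~\ref{prop:hessian}. By Lemmas~\ref{lem:flow} and~\ref{lem:compact}, $J_c|_X$ has exactly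 one critical point $x_c$, its unique maximum point; for $n=3$ this is trivial.

Now let $z\in\mathcal C$ and $g=g_z$. The map $z'\mapsto gz'$ is a diffeomorphism from a neighborhood of $z$ onto a neighborhood of $gz$ in $\mathcal C$, and it preserves $J_c$ by Lemma~\ref{lem:invariance}. So $z$ is critical for $J_c$ if and only if $gz$ is, that is, if and only if $g_zz=x_c$. Moreover $J_c(z)=J_c(g_zz)\le J_c(x_c)$, with equality if and only if $g_zz=x_c$. The function in the theorem is $e^{J_c}$.
\end{proof}

It remains to identify $x^*=x_{\mathbf 1}$. For this we use angles. The function $\widetilde Q(\varphi)=Q(F_\varphi)$ is symmetric, $\pi$-periodic in each variable (a factor changes sign), and invariant under $\varphi\mapsto\varphi+\alpha\mathbf 1$, because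
\[
x\sin(\varphi_k+\alpha)-y\cos(\varphi_k+\alpha)=(x\cos\alpha+y\sin\alpha)\sin\varphi_k-(y\cos\alpha-x\sin\alpha)\cos\varphi_k
\]
exhibits $F_{\varphi+\alpha\mathbf 1}$ as a rotation of $F_\varphi$. These symmetries move any admissible $\varphi$ into the set $0<\varphi_1<\dots<\varphi_n<\pi$. There $F_\varphi$ is a constant multiple of $f_z$ with
\begin{equation}\label{eq:cot}
z=(\cot\varphi_n,\dots,\cot\varphi_1)\in\mathcal C,\qquad\widetilde Q(\varphi)=e^{J_{\mathbf 1}(z)},
\end{equation}
and $\varphi\mapsto z$ is a diffeomorphism onto $\mathcal C$. So $\widetilde Q$ is smooth, and $\varphi$ is critical for $\widetilde Q$ if and only if $z$ is critical for $J_{\mathbf 1}$.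

\begin{proposition}\label{prop:real}
Let $F$ be real-rooted with $D_F\neq0$. Then $Q(F)\le Q(F_n^*)$, and the following are equivalent: $Q(F)=Q(F_n^*)$; $F\sim F_n^*$; $F$ is critical.
\end{proposition}

\begin{proof}
Let $\varphi^\circ_k=(k-\frac12)\pi/n\in(0,\pi)$, so that $F_{\varphi^\circ}$ is a rotation of $F_n^*$. The affine map
\[
\varphi\longmapsto(\varphi_2,\dots,\varphi_n,\varphi_1+\pi)-\tfrac\pi n\mathbf 1
\]
preserves $\widetilde Q$, fixes $\varphi^\circ$, and has a cyclic shift of the coordinates as its linear part. By the chain rule the gradient of $\widetilde Q$ at $\varphi^\circ$ is invariant under this shift, so all its entries are equal. Their sum is $0$ by rotation invariance, so they vanish. Hence the point $z^\circ\in\mathcal C$ attached to $\varphi^\circ$ by \eqref{eq:cot} is critical for $J_{\mathbf 1}$, so $g_{z^\circ}z^\circ=x^*$ by the proof of Theorem~\ref{thm:weighted}, and $F_n^*\sim f_{x^*}$ by (M1).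

For a general real-rooted $F$, a rotation and \eqref{eq:cot} give $z\in\mathcal C$ with $F\sim f_z$ such that $F$ is critical if and only if $z$ is critical for $J_{\mathbf 1}$. By the proof of Theorem~\ref{thm:weighted}, $\log Q(F)=J_{\mathbf 1}(z)\le J_{\mathbf 1}(x^*)=\log Q(F_n^*)$, and both equality and criticality are equivalent to $g_zz=x^*$. This condition implies $F\sim f_{x^*}\sim F_n^*$, and $F\sim F_n^*$ implies equality by the invariance of $Q$.
\end{proof}

\section{Non-real roots}\label{sec:complex}

We now vary a single non-real root and keep the others fixed. As a function of that root, $\log Q$ has positive Laplacian, so it has no local maximum, and its supremum is approached only where the root becomes real. This reduces the number of non-real roots by one.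

Fix distinct $z_2,\dots,z_n\in\mathbb C$. Let $\mathbb H=\{w:\operatorname{Im}w>0\}$ and $\mathbb H'=\mathbb H\setminus\{z_2,\dots,z_n\}$. The measure $d\nu=\prod_{j\ge2}|x-z_j|^{-2/n}dx$ on $\mathbb R$ is finite, since $2/n<1<2(n-1)/n$. For $w\in\mathbb C\setminus\{z_2,\dots,z_n\}$, \eqref{eq:logQ} gives
\[
h(w):=\log Q(f_{(w,z_2,\dots,z_n)})=\kappa_0+\lambda\sum_{j\ge2}\log|w-z_j|+\log S(w),\qquad S(w)=\int_{\mathbb R}|x-w|^{-2/n}d\nu(x),
\]
with $\kappa_0$ independent of $w$. Recall that $\Delta=4\partial_w\partial_{\bar w}$, that $\log|w-\zeta|$ is harmonic for $w\ne\zeta$, and that $\Delta f\le0$ at a local maximum of a $C^2$ function $f$.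

\begin{lemma}\label{lem:subh}
$S$ is smooth and positive on $\mathbb H$, and $\Delta h>0$ on $\mathbb H'$.
\end{lemma}

\begin{proof}
For $w$ in a compact subset of $\mathbb H$, every $w$-derivative of $|x-w|^{-2/n}$ is bounded uniformly in $x\in\mathbb R$, and $\nu$ is finite, so we may differentiate under the integral sign. From $|x-w|^2=(x-w)(x-\bar w)$ we get
\[
\partial_w|x-w|^{-2/n}=\frac1n\,\frac{|x-w|^{-2/n}}{x-w},\qquad\partial_w\partial_{\bar w}|x-w|^{-2/n}=\frac1{n^2}\,\frac{|x-w|^{-2/n}}{|x-w|^2}.
\]
With the probability measure $d\mu_w=S(w)^{-1}|x-w|^{-2/n}d\nu$,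
\[
\partial_w\partial_{\bar w}\log S=\frac{\partial_w\partial_{\bar w}S}S-\Bigl|\frac{\partial_wS}S\Bigr|^2=\frac1{n^2}\biggl(\int\Bigl|\frac1{x-w}\Bigr|^2d\mu_w-\Bigl|\int\frac{d\mu_w}{x-w}\Bigr|^2\biggr).
\]
The bracket is the variance of $x\mapsto1/(x-w)$ under $\mu_w$. It is positive because this function is injective and $\mu_w$ has a density. The other terms of $h$ are harmonic on $\mathbb H'$.
\end{proof}

\begin{lemma}\label{lem:boundary}
Let $w_0\in\mathbb R\setminus\{z_2,\dots,z_n\}$. Then $\limsup h(w)\le h(w_0)$ as $w\to w_0$ in $\mathbb H$.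
\end{lemma}

\begin{proof}
It suffices to show $\limsup S(w)\le S(w_0)$. Choose $\delta_0,C_0>0$ such that the density of $\nu$ is at most $C_0$ on $|x-w_0|<\delta_0$, and let $0<\delta<\delta_0$ and $|w-w_0|\le\delta/2$. Since $|x-w|\ge|x-\operatorname{Re}w|$, the range $|x-w_0|<\delta$ contributes at most $\eta(\delta)=C_0\int_{|t|<2\delta}|t|^{-2/n}dt$ to $S(w)$. On $|x-w_0|\ge\delta$ we have $|x-w|\ge\delta/2$, so by dominated convergence this range contributes a quantity tending to $\int_{|x-w_0|\ge\delta}|x-w_0|^{-2/n}d\nu\le S(w_0)$. Thus $\limsup S(w)\le S(w_0)+\eta(\delta)$, and $\eta(\delta)\to0$ as $\delta\to0$.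
\end{proof}

\begin{proposition}\label{prop:complex}
If $D_F\ne0$ and $F$ has at least one non-real root, then $Q(F)<Q(F_n^*)$.
\end{proposition}

\begin{proof}
Let $\mu=\log Q(F_n^*)$. We use induction on the number $k\ge1$ of non-real roots. Forms with $k-1$ non-real roots satisfy $\log Q\le\mu$, by the induction hypothesis or, if $k=1$, by Proposition~\ref{prop:real}. We may take $F=f_z$ with $z_1$ non-real, and with $z_1\in\mathbb H$ after the substitution $(x,y)\mapsto(x,-y)$, which replaces $z$ by $-z$. Define $h$ with $z_2,\dots,z_n$. For $w_0\in\mathbb R\setminus\{z_2,\dots,z_n\}$ the form $f_{(w_0,z_2,\dots,z_n)}$ has nonzero discriminant and $k-1$ non-real roots, so $\limsup_{w\to w_0}h(w)\le\mu$ by Lemma~\ref{lem:boundary}.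

At the remaining boundary points, the real $z_j$ and $\infty$, we know only that $h$ is bounded above, by Lemma~\ref{lem:bounded}. We therefore add a small harmonic function that is nonpositive and tends to $-\infty$ at these points. On $\mathbb H$ we have $|w+i|>1$, so $|w-z_j|\le C_j|w+i|$ with $C_j=1+|z_j+i|$. For $\epsilon>0$ let
\[
h_\epsilon(w)=h(w)+\epsilon\sum_{j\geq 2,\ z_j\in\mathbb R}\log\frac{|w-z_j|}{C_j|w+i|}-\epsilon\log|w+i| .
\]
Then $h_\epsilon\le h$ and $\Delta h_\epsilon=\Delta h>0$ on $\mathbb H'$. Let $\Lambda=\sup_{\mathbb H'}h_\epsilon$, a real number, and choose $w_m\in\mathbb H'$ with $h_\epsilon(w_m)\to\Lambda$ and $w_m\to w_*\in\mathbb H\cup\mathbb R\cup\{\infty\}$. If $w_*\in\mathbb H'$, then $h_\epsilon$ has a local maximum at $w_*$, contradicting $\Delta h_\epsilon>0$. If $w_*=z_j\in\mathbb H$, then $h(w_m)\to-\infty$, because $\log|w_m-z_j|\to-\infty$ and the other terms of $h$ are continuous at $z_j$. If $w_*$ is a real $z_j$ or $\infty$, then $h_\epsilon(w_m)\to-\infty$, because $h$ is bounded above, all added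 terms are nonpositive, and one of them tends to $-\infty$. These cases contradict $\Lambda>-\infty$. So $w_*\in\mathbb R\setminus\{z_2,\dots,z_n\}$, and $\Lambda\le\limsup h(w_m)\le\mu$.

Thus $h_\epsilon\le\mu$ on $\mathbb H'$, and letting $\epsilon\to0$ gives $h\le\mu$ on $\mathbb H'$. If $h(z_1)=\mu$, then $h$ has a local maximum at $z_1\in\mathbb H'$, contradicting Lemma~\ref{lem:subh}. Hence $\log Q(F)=h(z_1)<\mu$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:more}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]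
If $F$ is real-rooted, the inequality and the case of equality are Proposition~\ref{prop:real}. Otherwise the inequality is strict by Proposition~\ref{prop:complex}, and $F\not\sim F_n^*$ by (M1). The value of $M_n=Q(F_n^*)$ and its limit are given by \eqref{eq:value}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) The second statement is contained in Proposition~\ref{prop:real}. For the first, let $F$ be a local maximum of $Q$ in the space of coefficients. The maps $G\mapsto\gamma G_M$ are homeomorphisms of $\{G:D_G\ne0\}$ that preserve $Q$, so they carry local maxima to local maxima. Suppose $F$ has a non-real root. As in the proof of Proposition~\ref{prop:complex} we may assume $F=f_z$ with $z_1\in\mathbb H$. The coefficients of $f_{(w,z_2,\dots,z_n)}$ depend continuously on $w$, so $h$ has a local maximum at $z_1\in\mathbb H'$, contradicting Lemma~\ref{lem:subh}. Hence $F$ is real-rooted, a constant multiple of some $F_\varphi$. The coefficients of $F_\varphi$ depend continuously on $\varphi$, so $\varphi$ is a local maximum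 of $\widetilde Q$ and $F$ is critical. By Proposition~\ref{prop:real}, $F\sim F_n^*$, and $F$ is a global maximum by Theorem~\ref{thm:main}.

(b) Let $n\ge4$, write $F_n^*\sim f_z$ with $z\in\mathcal C$, and apply Lemma~\ref{lem:holder} to $f_z$ with $m=n-1$, $N=n$. If $S$ and $S'$ omit the indices $1$ and $2$ respectively, then $|F_{S'}(x,1)|/|F_S(x,1)|=|x-z_1|/|x-z_2|$, which is not constant. So the inequality is strict, and $M_n=Q(f_z)<\prod_SQ(F_S)^{1/n}\le M_{n-1}$. A strictly decreasing sequence lies strictly above its limit, which is $2\pi$.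
\end{proof}

\begin{thebibliography}{1}

\bibitem{Mosunov}
Anton Mosunov, \emph{On the Area of the Fundamental Region of a Binary Form Associated with Algebraic Trigonometric Quantities}, arXiv:2012.13274 (2020).

\end{thebibliography}
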